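# Ouroboros tilings on a limit of virtually free groups

## Tilesets, snakes and ouroboroi

Throughout, $G$ is a finitely generated group, and $G=\langle S\rangle$ means that $S$ is a finite generating set of $G$.

**Definition (tileset).** A *tileset* for $G=\langle S\rangle$ is a pair $(C,D)$, where $C$ is a finite set of *colours* and $D\subseteq C\times S\times C$ is a set of *dominoes*.

*Example.* Let $G=\mathbb Z^2$, $S=\{\pm e_1,\pm e_2\}$, $C=\{0,1,2,3\}$ and
$$D=\{(0,e_1,1),\ (1,e_2,2),\ (2,-e_1,3),\ (3,-e_2,0)\}.$$
The domino $(0,e_1,1)$ allows a point $g$ of colour $0$ to be followed by the point $g+e_1$ with colour $1$.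

**Definition (snake, ouroboros).** A *snake* is an injective map $\omega\colon\mathbb Z/n\mathbb Z\to G$, for some $n\ge 0$, such that $\omega(i)^{-1}\omega(i+1)\in S$ for all $i\in\mathbb Z/n\mathbb Z$. It is an *infinite snake* if $n=0$, and an *ouroboros* if $n\ge1$.

*Example.* Let $G=\mathbb Z$, $S=\{2,-3\}$. Then $0,2,4,1,3$, and back to $0$, is an ouroboros with $n=5$: the steps are $2,2,-3,2,-3$, and the five points are distinct. The map $i\mapsto 2i$ is an infinite snake.

**Definition (weak and strong).** Let $(C,D)$ be a tileset. A *weak* snake is a snake $\omega$ with a colouring $x\colon\omega(\mathbb Z/n\mathbb Z)\to C$ such that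
$$\bigl(x(\omega(i)),\ \omega(i)^{-1}\omega(i+1),\ x(\omega(i+1))\bigr)\in D\qquad\text{for all } i.$$
A *strong* snake is a snake $\omega$ with a colouring $x$ such that $(x(g),s,x(gs))\in D$ whenever $s\in S$ and $g,gs\in\omega(\mathbb Z/n\mathbb Z)$.

The weak condition looks only at consecutive points. The strong one looks at all pairs of points of the snake that differ by an element of $S$.

*Example.* With the tileset on $\mathbb Z^2$ above, the unit square $(0,0),(1,0),(1,1),(0,1)$, coloured $0,1,2,3$, is a weak ouroboros. There is no strong ouroboros: a strong snake that steps from $g$ to $gs$ needs both $(x(g),s,x(gs))$ and $(x(gs),s^{-1},x(g))$ in $D$, since $s^{-1}\in S$. But $D$ contains no domino $(c,s,c')$ for which $(c',s^{-1},c)$ is also in $D$.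

**Definition (directed).** In the *directed* weak or strong problem one requires moreover that $C\subseteq C'\times S$ for some finite set $C'$, and that the snake follows the $S$-component of its colours: $x(\omega(i))=(c_i,\omega(i)^{-1}\omega(i+1))$ with $c_i\in C'$, for all $i$.

*Example.* Take $G=\mathbb Z^2$ with the same $S$, one colour $C=\{(c,e_1)\}$ and $D=C\times S\times C$. Every directed snake steps by $e_1$ forever, so there is no directed ouroboros. With the single colour read as undirected there is one: $0\to e_1\to 0$.

So there are four ouroboros problems: weak, strong, directed weak, directed strong.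

**Definition (the decision problem).** Let $X$ be one of these four. Fix once and for all a finite reference generating set $S_0$ of $G$. The input is a finite set $S\subseteq G$, each element given as a word over $S_0\cup S_0^{-1}$, with the promise that $S$ generates $G$, together with a tileset for $G=\langle S\rangle$. The question is whether an $X$ ouroboros exists. The problem is *decidable* if a single algorithm answers it correctly for all such inputs. Decidability does not depend on $S_0$, since words over one generating set can be rewritten over another.

*Example.* If $G$ is finite, all four problems are decidable: there are finitely many injective maps $\mathbb Z/n\mathbb Z\to G$ and finitely many colourings, and one checks them all.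

**Definition (virtually free, locally finite).** A group is *virtually free* if it has a free subgroup of finite index. It is *locally finite* if all its finitely generated subgroups are finite.

*Example.* Finite groups and $\mathbb Z$ are virtually free. The group $\mathbb Z^2$ is not: a finite-index subgroup is isomorphic to $\mathbb Z^2$, which is not free. An infinite direct sum of copies of $\mathbb Z/2$ is locally finite.

It is known (Aubrun and Bitar) that essentially all variants of the snake tiling problem are decidable on virtually free groups. The question of Laurent Bartholdi and Ville Salo ("Snakes can be fooled into thinking they live in a tree", arXiv:2409.14525, 2024) is this: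

> Is there a finitely generated group which is not virtually free, and for which some / all of the ouroboros problems are decidable?

It has two versions: (a) *some*, meaning at least one of the four problems for $G$; (b) *all*, meaning all four. The generating set is part of the input. We prove that the answer to both versions is yes.

**Theorem 1.** There is a finitely generated group $G$ with decidable word problem and an infinite locally finite normal subgroup $K$ with $G/K\cong\mathbb Z$ (so $G$ is not virtually free), such that the weak, strong, directed weak and directed strong ouroboros problems for $G$ are all decidable. The promise that $S$ generates $G$ is not needed.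

A strengthening, Theorem 2, is stated and proved in the last section.

## Trees, and the easy half of the decision

Let $G$ be free on $x_1,\dots,x_r$ and $S=\{x_1^{\pm1},\dots,x_r^{\pm1}\}$. The Cayley graph is a tree, and $1\notin S$, so $n\ge2$. Suppose $n\ge 3$, and let $i$ be such that $\omega(i)$ is as far as possible from $\omega(0)$ in the tree. Then $\omega(i-1)$ and $\omega(i+1)$ are both the unique neighbour of $\omega(i)$ that is closer to $\omega(0)$. So they are equal, which contradicts injectivity since $i-1\not\equiv i+1$. Hence $n=2$, and a weak ouroboros exists iff there are $c,c',s$ with $(c,s,c')\in D$ and $(c',s^{-1},c)\in D$. The strong condition is the same, because $s$ and $s^{-1}$ are the only elements of $S$ joining $g$ and $gs$. For this $S$ the problem is a finite check. For other generating sets it is not so immediate, as $S=\{2,-3\}$ in $\mathbb Z$ shows.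

For any group with decidable word problem, half of the decision is easy. If an ouroboros exists, a search finds it: list the finite coloured cyclic sequences of steps, and test with the word problem whether the points are distinct, the cycle closes, and the dominoes fit. The difficulty is to know when to answer "no".

## Reduction to the directed strong problem; configurations

**Step 1: remove repetitions.** *Purpose: to let words stand for elements.* Fix a group with decidable word problem. Given the words for $S$, keep one word for each element represented, and replace every occurrence of a discarded word (in $D$, and in the direction components of colours) by the kept word for the same element. As $S$ is a set of elements, the tiling problem is unchanged. So we assume that distinct words represent distinct elements.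

**Step 2: from undirected to directed.** *Purpose: to eliminate the undirected problems.* Given $(C,D)$, weak or strong, use the colours $C\times S$ and the dominoes
$$\{((c,s),t,(c',s')) : (c,t,c')\in D\}.$$
From an ouroboros with colouring $x$ we get a directed one by colouring $\omega(i)$ with $(x(\omega(i)),\omega(i)^{-1}\omega(i+1))$. Conversely we forget the directions. The new dominoes test only the first components, so weak corresponds to directed weak, and strong to directed strong.

**Step 3: from directed weak to directed strong.** *Purpose: to eliminate the directed weak problem.* Replace $D$ by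
$$D_2=\{((c,s),t,d): t\neq s\}\ \cup\ \{((c,s),s,d)\in D\}.$$
In a directed snake with $x(g)=(c,s)$, the point $gs$ is the successor of $g$. The strong condition for $D_2$ at $(g,t)$ is void if $t\ne s$. If $t=s$, it is the weak condition for $D$ at $g$.

So it suffices to treat the directed strong problem. We treat a form with a prescribed set of colours, one of which must occur.

**Definition (instance).** An *instance* is $\mathcal I=(L,C,C_1,D)$, with $L$ a finite list of words, $C\subseteq C'\times L$ for a finite set $C'$, $C_1\subseteq C$, and $D\subseteq C\times L\times C$. It is *an instance for a group $H$* (in which the letters of the words have given values) if the words of $L$ represent pairwise distinct elements of $H$. We then write $S$ for the set of these elements and identify it with $L$. A *marked ouroboros* for $\mathcal I$ is a directed strong ouroboros that uses at least one colour of $C_1$.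

*Example.* With $C_1=C$, every directed strong ouroboros is marked. This is the original problem.

**Definition (configuration).** Let $\mathcal I$ be an instance for $H$. A *configuration* on $H$ is a map $y\colon H\to C\sqcup\{0\}$, with support $\operatorname{supp}y=\{y\ne0\}$, such that for all $g\in H$:

* (R1) if $s\in S$ and $y(g),y(gs)\in C$, then $(y(g),s,y(gs))\in D$;
* (R2) if $y(g)=(c,s)\in C$, then $y(gs)\in C$;
* (R3) if $y(g)\in C$, there is exactly one $s\in S$ such that $y(gs^{-1})\in C$ has $S$-component $s$.

It is *marked* if it takes a value in $C_1$. The rules are invariant under translation, $(hy)(g)=y(h^{-1}g)$.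

*Example.* Let $H=\mathbb Z$, $S=\{1,-1\}$, and let $D$ contain all triples. Colouring every point with $(c,1)$ gives a configuration. So does $y(0)=(c,1)$, $y(1)=(c,-1)$, and $0$ elsewhere. If we set also $y(2)=(c,-1)$, then (R3) fails at the point $1$, which is entered from $0$ and from $2$.

By (R2), the *successor map* $g\mapsto gs$, where $y(g)=(c,s)$, sends the support to itself. A predecessor of $g$ is a point $gs^{-1}$ of the support with direction $s$, and different $s$ give different points. So (R3) says that the successor map is a bijection of the support.

**Lemma 1.** $H$ has a marked ouroboros iff it has a marked configuration of finite support. More precisely, every marked configuration of finite support contains a marked ouroboros in its support.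

*Proof.* Given such a configuration, the orbit of a marked element under the successor bijection is a finite cycle. Following it defines an injective $\omega$ on some $\mathbb Z/N\mathbb Z$, $N\ge1$, directed by construction and strong by (R1). Conversely, extend the colouring of a marked ouroboros by $0$. (R1) and (R2) are clear. For (R3) at $\omega(i)$, the element $s=\omega(i-1)^{-1}\omega(i)$ works. If also $\omega(i)s'^{-1}=\omega(j)$ has direction $s'$, then $\omega(j+1)=\omega(j)s'=\omega(i)$, so $j=i-1$ and $s'=s$. $\square$

## A tower of virtually free groups, and snakes that close up too late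

A natural plan is to build $G$ as a limit of surjections $G_0\to G_1\to\cdots$ of virtually free groups, and to list all instances as $\mathcal I_0,\mathcal I_1,\dots$. At stage $k$ we decide in $G_k$ whether $\mathcal I_k$ has an ouroboros. If it does, we choose all later quotients injective on a finite set that contains it, so that it survives to $G$, and we answer "yes". If it does not, we answer "no" and go on.

The answer "no" can be wrong: an ouroboros may appear later, when an infinite snake closes up in a quotient. Here is the smallest case. Let $G_0=\mathbb Z/2*\mathbb Z=\langle a\rangle*\langle t\rangle$ and $h=tat^{-1}a$. For $k\ge1$ the word $(tat^{-1}a)^k$ is reduced in the free product, so $h$ has infinite order. Take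
$$L=(h,a,t),\qquad C=C_1=\{(c,h)\},\qquad D=C\times L\times C .\tag{1}$$
A directed snake must step by $h$ at every point, so $G_0$ has no ouroboros. But in a quotient in which $h$ gets finite order $m$ (and $h,a,t$ stay distinct), $1,h,\dots,h^{m-1}$ is an ouroboros. We want the kernel of $G\to\mathbb Z$ to be locally finite, so $h$ will have finite order in $G$. The answer "no" would be false.

In contrast, replace the colour by $(c,t)$. As long as all the quotients map compatibly to $\mathbb Z$ with $t\mapsto1$ and $a\mapsto 0$, the element $t$ never gets finite order, and "no" is correct forever. So the right test in $G_k$ is not "is there an ouroboros?" but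

> is there an ouroboros, or a periodic infinite snake whose period maps to $0\in\mathbb Z$?

If the answer is no, then no further quotient over $\mathbb Z$ has an ouroboros, because an ouroboros downstairs lifts to one of these two objects (Lemma 4). If the answer is yes, we do not wait: we choose the next quotient so that the periodic snake closes up at once (Lemma 5). The closing must not produce new adjacencies, which could violate the strong condition. This will be achieved by separating finitely many elements from the subgroup $\langle h\rangle$ in a finite quotient. Finally the test itself must be decidable in $G_k$, which is done on a tree (Lemma 6).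

## HNN extensions of finite groups

**Definition (the class $\mathcal H$).** $\mathcal H$ is the class of groups
$$G=\langle B,t\mid tpt^{-1}=\varphi(p),\ p\in P\rangle$$
with $B$ a finite group, $P\subsetneq B$ a proper subgroup, $Q\le B$, and $\varphi\colon P\to Q$ an isomorphism. As $|Q|=|P|$, also $Q\ne B$. Let $\pi\colon G\to\mathbb Z$ be given by $\pi(B)=0$, $\pi(t)=1$.

*Example.* $B=\langle a\rangle\cong\mathbb Z/2$ and $P=Q=1$ give $G=\mathbb Z/2*\mathbb Z$. The condition $P\neq B$ matters: if $P=B$ were allowed, $G$ would be $B\rtimes\mathbb Z$, and $\ker\pi=B$ would be finite.

**Standard facts** (Serre, *Trees*, Ch. I; Britton's lemma). We use the following.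

* $B$ embeds in $G$. HNN normal forms are computable, so the word problem and membership in $B$ are decidable, uniformly in $(B,P,\varphi)$.
* If $b\in B\setminus P$, then $tbt^{-1}\notin B$.
* $G$ acts on the Bass–Serre tree $T$, which has vertex set $G/B$ and edges $\{gB,gtB\}$. The neighbours of $B$ are the cosets $btB$ and $bt^{-1}B$ with $b\in B$, so $T$ is locally finite. The vertex stabilizers are the conjugates of $B$, hence finite.
* A group that acts on a tree freely and without inversions is free. An automorphism of a tree that is not an inversion either fixes a vertex or is *hyperbolic*: it translates a line, its *axis*, by some $n\ge1$.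

*Example.* For $\mathbb Z/2*\mathbb Z$ the vertex $B$ has the four neighbours $tB,\ atB,\ t^{-1}B,\ at^{-1}B$.

**Height.** Put $\tau(gB)=\pi(g)$. This is well defined since $\pi(B)=0$. It changes by $\pm1$ along each edge, and
$$\tau(gv)=\pi(g)+\tau(v).\tag{2}$$
If $g$ inverted an edge $\{v,v'\}$, then $\pi(g)=\tau(v')-\tau(v)=\tau(v)-\tau(v')$, impossible as $\tau(v)\ne\tau(v')$. So there are no inversions. An element that fixes a vertex lies in a finite stabilizer, so elements of infinite order are hyperbolic.

**Kernel.** We have
$$\ker\pi=\langle t^iBt^{-i}: i\in\mathbb Z\rangle .\tag{3}$$
Indeed the right side is contained in $\ker\pi$, it is normalized by $B$ and $t$, and modulo it $G$ is generated by $t$, whose powers have different images under $\pi$.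

**$G$ is virtually free.** *Purpose: to have finite quotients injective on $B$, and separability.* Let $\lambda\colon B\to\mathrm{Sym}(B)$ be left translation. The actions $\lambda|_P$ and $\lambda\circ\varphi$ of $P$ on the finite set $B$ are both free, hence isomorphic: each consists of $|B|/|P|$ regular orbits. So some $\sigma\in\mathrm{Sym}(B)$ satisfies $\sigma\lambda(p)\sigma^{-1}=\lambda(\varphi(p))$ for all $p\in P$. Therefore $\lambda$ and $t\mapsto\sigma$ define a homomorphism $G\to\mathrm{Sym}(B)$ that is injective on $B$. Its kernel meets every conjugate of $B$ trivially, so it acts freely and without inversions on $T$. It is thus free, of finite index.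

**Definition (LERF).** In the *profinite topology* of a group, the cosets of finite-index subgroups form a basis. A group is *LERF* if each of its finitely generated subgroups is closed in this topology.

*Example.* In $\mathbb Z$, the subgroup $m\mathbb Z$ with $m\ge1$ is separated from any $f\notin m\mathbb Z$ by the map $\mathbb Z\to\mathbb Z/m$, and $0$ is separated from $f\neq0$ by $\mathbb Z\to\mathbb Z/(|f|+1)$.

**$G$ is LERF.** Free groups are LERF (M. Hall 1949). Let $F\le G$ be free of finite index and $M\le G$ finitely generated. Then $M\cap F$ has finite index in $M$, so it is finitely generated, hence closed in $F$. A finite-index subgroup of $F$ has finite index in $G$, and $G\setminus F$ is a union of cosets of $F$, so $M\cap F$ is closed in $G$. Finally $M$ is a finite union of cosets of $M\cap F$, so it is closed.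

We use this in the following form. *Given finitely many pairs $(f_i,M_i)$, with $M_i\le G$ finitely generated and $f_i\notin M_i$, there is a homomorphism $\rho$ from $G$ to a finite group with $\rho(f_i)\notin\rho(M_i)$ for all $i$.* Indeed there is a normal subgroup $N_i$ of finite index with $f_iN_i\cap M_i=\emptyset$, that is, $f_i\notin M_iN_i$. Let $N=\bigcap N_i$ and $\rho\colon G\to G/N$. If $\rho(f_i)\in\rho(M_i)$, then $f_i\in M_iN\subseteq M_iN_i$, a contradiction. Taking $M_i=1$ and $f_i=g^{-1}g'$ makes $\rho$ injective on a given finite set.

For $n\ge1$ put
$$A_n=\langle t^iBt^{-i}:0\le i\le n\rangle,\quad A_n^-=\langle t^iBt^{-i}:0\le i\le n-1\rangle,\quad A_n^+=tA_n^-t^{-1}\le A_n .$$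

**Lemma 2.** $A_n^-\neq A_n$ for all $n\ge1$. In particular $\ker\pi$ is infinite.

*Proof.* Let $v_i=t^iB$, and let $I=[v_0,v_{n-1}]$ be the path $v_0,\dots,v_{n-1}$. It is a geodesic, as heights increase along it. An element $a\in t^iBt^{-i}$ with $0\le i\le n-1$ fixes $v_i\in I$, so $aI\cap I\ne\emptyset$. If $\alpha=a_1\cdots a_r$ is a product of such elements, then consecutive members of the list $I,\ a_1I,\ a_1a_2I,\ \dots,\ \alpha I$ meet. Hence $T^-=\bigcup_{\alpha\in A_n^-}\alpha I$ is a connected subgraph. Its vertices have heights in $[0,n-1]$, since $A_n^-\le\ker\pi$ preserves heights by (2).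

Take $b\in B\setminus P$ and $c=t^nbt^{-n}\in A_n$. Then $cv_n=v_n$. Also $cv_{n-1}=t^nbt^{-1}B$ differs from $v_{n-1}=t^{n-1}B$, because $tbt^{-1}\notin B$. So the geodesic from $v_{n-1}$ to $cv_{n-1}$ is $v_{n-1},v_n,cv_{n-1}$. If $c\in A_n^-$, both its ends lie in $T^-$, hence so does $v_n$. This contradicts $\tau(v_n)=n$. Thus $c\in A_n\setminus A_n^-$.

Since $A_{n+1}^-=A_n$, the groups $A_n$ form a strictly increasing chain in $\ker\pi$. $\square$

## Quotients in which $A_n$ becomes finite

**Construction 3.** Let $G\in\mathcal H$, $n\ge1$, and let $\rho$ be a homomorphism from $G$ to a finite group with $\rho(A_n^-)\neq\rho(A_n)$. Put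
$$G'=\langle\rho(A_n),t\mid txt^{-1}=\rho(t)x\rho(t)^{-1},\ x\in\rho(A_n^-)\rangle .$$
The associated subgroups are $\rho(A_n^-)\subsetneq\rho(A_n)$ and $\rho(A_n^+)\le\rho(A_n)$, so $G'\in\mathcal H$. Define $q\colon G\to G'$ by $b\mapsto\rho(b)$ for $b\in B$ and $t\mapsto t$. Then:

1. *$q$ is well defined.* We have $P\le B\le A_n^-$. So in $G'$, $t\rho(p)t^{-1}=\rho(t)\rho(p)\rho(t)^{-1}=\rho(tpt^{-1})=\rho(\varphi(p))$.
2. *$q|_{A_n}=\rho|_{A_n}$; hence $q$ is onto, and $q(A_n)=\rho(A_n)$ is the finite base group of $G'$.* We show $q(t^ibt^{-i})=\rho(t^ibt^{-i})$ for $0\le i\le n$ by induction. It holds for $i=0$. If it holds for some $i\le n-1$, then $\rho(t^ibt^{-i})\in\rho(A_n^-)$, and conjugation by $t$ in $G'$ acts on it as conjugation by $\rho(t)$. So it holds for $i+1$.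
3. *$\rho$ factors through $q$.* The identity on $\rho(A_n)$ and $t\mapsto\rho(t)$ respect the relations of $G'$, and define $\rho'$ with $\rho=\rho'\circ q$. Hence $q$ is injective on every set on which $\rho$ is, and $\rho(f)\notin\rho(M)$ implies $q(f)\notin q(M)$.
4. *$\pi=\pi'\circ q$*, where $\pi'\colon G'\to\mathbb Z$ is the map of $G'$: both sides agree on $B$ and $t$.

*Example.* Let $G=\mathbb Z/2*\mathbb Z$, $n=1$, and let $\rho\colon G\to\mathrm{Sym}(3)$ be given by $a\mapsto(1\,2)$, $t\mapsto(1\,2\,3)$. Then $\rho(tat^{-1})=(2\,3)$, so $\rho(A_1)=\mathrm{Sym}(3)$, while $\rho(A_1^-)=\langle(1\,2)\rangle$. We get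
$$G'=\langle\mathrm{Sym}(3),t\mid t(1\,2)t^{-1}=(2\,3)\rangle .$$
The element $h=tat^{-1}a$ maps to $(2\,3)(1\,2)$, a $3$-cycle. So instance (1) has an ouroboros of length $3$ in $G'$.

## Lifting and closing ouroboroi

For $G\in\mathcal H$ and an instance $\mathcal I$ for $G$, let $(*)$ be the property:

> there is a marked configuration $y$ on $G$ such that **either** $y$ has finite support, **or** there is $h\in\ker\pi$ of infinite order with $hy=y$ and $\operatorname{supp}y$ a finite union of sets $\langle h\rangle u$.

*Example.* For instance (1) on $\mathbb Z/2*\mathbb Z$, let $y=(c,h)$ on $\langle h\rangle$ and $0$ elsewhere. (R1) is void since $D$ contains everything, (R2) holds since $h^kh\in\langle h\rangle$, and (R3) holds with $s=h$, the only direction in use. As $\pi(h)=0$, the second alternative of $(*)$ holds.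

The first lemma shows that a "no" from $(*)$ stays correct in every further quotient over $\mathbb Z$.

**Lemma 4 (lifting).** Let $\theta\colon G\to H$ be a surjection through which $\pi$ factors, with $G\in\mathcal H$, and let $\mathcal I$ be an instance for $H$, hence for $G$ (words are evaluated in $H$ via $\theta$). If $H$ has a marked ouroboros, then $(*)$ holds for $G$.

*Proof.* Words that differ in $H$ differ in $G$, so $\mathcal I$ is an instance for $G$. Let $\bar\omega\colon\mathbb Z/N\to H$, $N\ge1$, be the ouroboros, translated so that $\bar\omega(0)=1$. Let $\bar x$ be its colouring, and $(s_i)_{i\in\mathbb Z}$ its $N$-periodic step sequence, $s_{i+1}=\bar\omega(i)^{-1}\bar\omega(i+1)$.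

In $G$ define $\omega\colon\mathbb Z\to G$ by $\omega(0)=1$ and $\omega(i+1)=\omega(i)s_{i+1}$, and put $h=\omega(N)=s_1\cdots s_N$. Then $\omega(i+N)=h\omega(i)$ and $\theta\omega(i)=\bar\omega(i\bmod N)$. So $\theta(h)=1$, and hence $\pi(h)=0$. If $\omega(i)=\omega(j)$, then $\bar\omega(i)=\bar\omega(j)$, so $i\equiv j\pmod N$.

Put $y(\omega(i))=\bar x(\theta\omega(i))$, and $y=0$ elsewhere. This is well defined, since the value depends only on the point. Also $hy=y$, and $y(\omega(i))$ has direction $s_{i+1}$. We check the rules.

* (R1): if $\omega(i)s=\omega(j)$, then applying $\theta$ gives the same adjacency in the strong ouroboros, so the required triple is in $D$.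
* (R2): $\omega(i)$ has direction $s_{i+1}$, and $\omega(i)s_{i+1}=\omega(i+1)$.
* (R3): $\omega(i-1)$ is a predecessor of $\omega(i)$, with direction $s_i$. If $\omega(j)s=\omega(i)$ and $\omega(j)$ has direction $s$, then $s=s_{j+1}$, so $\omega(j+1)=\omega(i)$. Hence $j+1\equiv i\pmod N$, and $s=s_i$.

So $y$ is a marked $h$-invariant configuration with support $\bigcup_{0\le i<N}\langle h\rangle\omega(i)$. If $h$ has finite order, the support is finite. Otherwise the second alternative of $(*)$ holds, as $h\in\ker\pi$. $\square$

The second lemma makes an ouroboros appear when $(*)$ holds.

**Lemma 5 (closing).** Suppose $(*)$ holds for $G\in\mathcal H$ and $\mathcal I$, and let $E\subset G$ be finite with $S\subseteq E$. Then there are $n\ge1$ and $\rho$ with $\rho(A_n^-)\ne\rho(A_n)$ such that, in Construction 3, $q$ is injective on $E$ and $G'$ has a marked ouroboros for $\mathcal I$.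

*Proof.* Injectivity on $E\supseteq S$ makes $\mathcal I$ an instance for $G'$. In both cases $\rho$ will be subject to finitely many conditions $\rho(f)\notin\rho(M)$ with $M$ finitely generated and $f\notin M$. The condition $\rho(A_n^-)\ne\rho(A_n)$ is ensured in this way, by choosing $f\in A_n\setminus A_n^-$ (Lemma 2).

**Case 1: finite support.** Take $n=1$, and choose $\rho$ with $\rho(A_1^-)\ne\rho(A_1)$, injective on $E$ and on $\operatorname{supp}(y)\cdot(S\cup\{1\})$. By Construction 3(3), $q$ is injective on these sets. By Lemma 1 there is a marked ouroboros inside $\operatorname{supp}y$. Its image under $q$ is injective. If $q(g)q(s)=q(g')$ with $g,g'\in\operatorname{supp}y$, $s\in S$, then $gs=g'$. So no new adjacencies arise, and the image is a marked ouroboros.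

**Case 2: periodic support.** *First, move $h$ into some $A_n$, so that it gets finite order.* By (3), $h$ is a product of elements of finitely many $t^iBt^{-i}$. Replacing $y,h$ by $t^jy,\ t^jht^{-j}$ with $j$ large keeps all properties, since $(t^jht^{-j})(t^jy)=t^jy$ and $t^j\langle h\rangle u=\langle t^jht^{-j}\rangle t^ju$. So we may assume $h\in A_n$ for some $n\ge1$.

*Next, choose $\rho$ so that closing creates no new adjacency.* Write $\operatorname{supp}y=\bigsqcup_{u\in U}\langle h\rangle u$ with $U$ finite, and let
$$F=\{usu'^{-1}: u,u'\in U,\ s\in S\cup\{1\}\}\setminus\langle h\rangle ,$$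
a finite set. Choose $\rho$ injective on $E$, with $\rho(A_n^-)\neq\rho(A_n)$ and $\rho(f)\notin\langle\rho(h)\rangle$ for all $f\in F$. Then $q(h)\in q(A_n)$ has finite order. By Construction 3(3), $q(f)\notin\langle q(h)\rangle$ for $f\in F$. In other words,
$$q(usu'^{-1})\in\langle q(h)\rangle\ \Longrightarrow\ usu'^{-1}\in\langle h\rangle\qquad(u,u'\in U,\ s\in S\cup\{1\}).\tag{4}$$

*Finally, push $y$ down to $G'$.* Define $y'(q(h^ku))=y(u)$ for $u\in U$, $k\in\mathbb Z$, and $y'=0$ elsewhere. We write $s$ for $q(s)$.

* Well defined: if $q(h^ku)=q(h^{k'}u')$, then $q(uu'^{-1})\in\langle q(h)\rangle$. By (4) with $s=1$, $u\in\langle h\rangle u'$, so $u=u'$. The support is finite, since $q(h)$ has finite order.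
* (R1): if $q(h^ku)s=q(h^mu')$, then (4) gives $us=h^ju'$ for some $j$. So $y(us)=y(u')$, and (R1) for $y$ at $u$ gives $(y(u),s,y(u'))\in D$.
* (R2): if $y(u)=(c,s)$, then $us\in\operatorname{supp}y$, say $us=h^ju'$. So $q(h^ku)s=q(h^{k+j}u')\in\operatorname{supp}y'$.
* (R3): let $us^{-1}=h^ju''$ be the predecessor of $u$ for $y$, with direction $s$. Then $q(h^ku)s^{-1}=q(h^{k+j}u'')$ has value $y(u'')=y(h^ju'')$ under $y'$, so it is a predecessor with direction $s$. Conversely, let $q(h^mu')$ have direction $s$, with $q(h^mu')s=q(h^ku)$. By (4), $u's=h^ju$ for some $j$. So $h^{-j}u'=us^{-1}$ has direction $s$ for $y$, and $s$ is determined by (R3) for $y$ at $u$.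

So $y'$ is a marked configuration of finite support on $G'$, and Lemma 1 gives a marked ouroboros. $\square$

## Deciding $(*)$ on the Bass–Serre tree

**Lemma 6.** $(*)$ is decidable, uniformly in $(B,P,\varphi)$ and $\mathcal I$.

The plan is to cut a configuration into windows, one at each vertex of $T$, and to treat the result as a tiling of a tree. There, finite support is decided by filling branches, and periodicity along an axis becomes a closed walk in a finite digraph. The condition $\pi(h)=0$ says that the walk has total weight $0$.

**Step 1: windows.** *Purpose: to make the rules local on $T$.* The words of $L$ are given as words over $B\cup\{t^{\pm1}\}$. Let $\ell$ be the largest number of letters $t^{\pm1}$ in such a word. Each such letter moves a vertex by distance $1$, and letters of $B$ do not move it, so $d_T(B,sB)\le\ell$ for $s\in S$. For $v\in VT$ let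
$$X_v=\{g\in G: d_T(gB,v)\le\ell\},$$
a finite set. If $v=gB$ and $s\in S$, then $d_T(gs^{\pm1}B,gB)=d_T(s^{\pm1}B,B)\le\ell$, so $gs^{\pm1}\in X_v$. Hence it makes sense to let $\mathrm{Pat}(v)$ be the set of maps $p\colon X_v\to C\sqcup\{0\}$ that satisfy (R1)–(R3) at all $g$ in the coset $v$. Let $0_v\in\mathrm{Pat}(v)$ be the null pattern. Call $p\in\mathrm{Pat}(v)$ *marked* if $p(g)\in C_1$ for some $g\in v$. The group acts: $gX_v=X_{gv}$ and $(gp)(x)=p(g^{-1}x)$.

For adjacent $v,v'$, patterns $p\in\mathrm{Pat}(v)$ and $p'\in\mathrm{Pat}(v')$ are *compatible* if they agree on $X_v\cap X_{v'}$. For a subtree $Y$, a *$Y$-family* is $(p_u)_{u\in Y}$ with $p_u\in\mathrm{Pat}(u)$, compatible along the edges of $Y$.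

*Example.* For (1) on $\mathbb Z/2*\mathbb Z$ the word $h=tat^{-1}a$ has two letters $t^{\pm1}$, so $\ell=2$. The vertex $B$ has four neighbours, each of these has three more, so $X_B$ consists of $1+4+12=17$ cosets of two elements.

**Step 2: gluing.** *Purpose: to replace configurations by families.* We claim that $y\mapsto(y|_{X_u})_u$ is a bijection from configurations to $T$-families. It is clearly injective with values in families. Given a family, put $y(g)=p_{gB}(g)$. Let $g\in X_v$. Every $u$ on the geodesic from $v$ to $gB$ has $d_T(gB,u)\le d_T(gB,v)\le\ell$, so $g\in X_u$. By compatibility $p_u(g)$ is constant along this geodesic, so $p_v(g)=p_{gB}(g)=y(g)$. Thus $y|_{X_v}=p_v$. The rules hold at $g$, because they involve only $g$ and $gs^{\pm1}$, which lie in $X_{gB}$, and $p_{gB}\in\mathrm{Pat}(gB)$.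

Each $X_u$ is finite and each $g$ lies in finitely many $X_u$. So $y$ has finite support iff all but finitely many $p_u$ are null. And $y$ is marked iff some $p_u$ is.

**Step 3: effectiveness.** *Purpose: to be sure that everything below is a finite computation.* A vertex is stored as a coset $gB$, and equality of cosets is decided by membership in $B$. The neighbours of $gB$ are $gbtB$ and $gbt^{-1}B$, $b\in B$, so balls of $T$, the set $X_B$ and the set $\mathrm{Pat}(B)$ can be listed. Also $X_{gB}=gX_B$ and $\mathrm{Pat}(gB)=g\,\mathrm{Pat}(B)$. All objects below are $G$-orbits of tuples consisting of vertices within bounded distance of one distinguished vertex, and of patterns at these vertices. Moving the distinguished vertex to $B$ leaves a finite computable set of tuples, and the orbits become the orbits of the finite group $B$, the stabilizer of the vertex $B$, on it. To compare tuples normalized at different vertices, we translate one of them and normalize again.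

**Step 4: filling a branch.** *Purpose: to decide when a pattern extends to a branch with finite support.* For adjacent $v,v'$ let $T_{v,v'}$ be the component containing $v'$ after the edge is removed. For $p\in\mathrm{Pat}(v)$, say $\mathrm{Fill}(v,v',p)$ if there is a family on $\{v\}\cup T_{v,v'}$ with $p_v=p$ and finitely many non-null members. Say $\mathrm{Fill}^*(v,v',p)$ if moreover it can be chosen with some $p_u$, $u\in T_{v,v'}$, marked. Both are $G$-invariant predicates on finitely many orbits of triples.

Let $\mathrm{Fill}_0(v,v',p)$ mean that $p$ is compatible with $0_{v'}$. Let $\mathrm{Fill}_{j+1}(v,v',p)$ mean that some $p'\in\mathrm{Pat}(v')$ compatible with $p$ satisfies $\mathrm{Fill}_j(v',v'',p')$ for all neighbours $v''\ne v$ of $v'$. Taking $p'=0_{v'}$ shows $\mathrm{Fill}_0\subseteq\mathrm{Fill}_1$. The operator $\mathrm{Fill}_j\mapsto\mathrm{Fill}_{j+1}$ is monotone, so the chain increases, and it is constant once two consecutive terms agree. On finitely many orbits this happens, and $\bigcup_j\mathrm{Fill}_j$ is computable. We show that it equals $\mathrm{Fill}$.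

* $\mathrm{Fill}_j\subseteq\mathrm{Fill}$, by induction on $j$: for $j=0$ use null patterns on all of $T_{v,v'}$. For the step, put $p'$ at $v'$ and glue the fillings of the branches $T_{v',v''}$.
* $\mathrm{Fill}\subseteq\bigcup_j\mathrm{Fill}_j$: given a filling, let $m$ be the maximal distance from $v$ of a non-null $u\in T_{v,v'}$, with $m=0$ if there is none. Then $\mathrm{Fill}_m(v,v',p)$, by induction on $m$. If $m=0$, then $p_{v'}=0_{v'}$. If $m\ge1$, put $p'=p_{v'}$. In each branch $T_{v',v''}$ the non-null vertices have distance at most $m-1$ from $v'$, so $\mathrm{Fill}_{m-1}(v',v'',p')$, and hence $\mathrm{Fill}_m(v,v',p)$.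

Similarly let $\mathrm{Fill}^*_0=\emptyset$, and let $\mathrm{Fill}^*_{j+1}(v,v',p)$ mean that some $p'\in\mathrm{Pat}(v')$ compatible with $p$ has $\mathrm{Fill}(v',v'',p')$ for all $v''\ne v$, and that $p'$ is marked or $\mathrm{Fill}^*_j(v',v'',p')$ holds for some $v''\neq v$. Again the chain increases and becomes constant. Gluing shows $\mathrm{Fill}^*_j\subseteq\mathrm{Fill}^*$. Conversely, a filling with a marked vertex at distance $m\ge1$ from $v$ shows $\mathrm{Fill}^*_m$, by induction on $m$: for $m=1$ the pattern $p'=p_{v'}$ is marked, and for $m>1$ the marked vertex lies in some $T_{v',v''}$ at distance $m-1$ from $v'$. So $\mathrm{Fill}^*=\bigcup_j\mathrm{Fill}^*_j$ is computable.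

**Step 5: the finite alternative.** *Purpose: to decide the first alternative of $(*)$.* By gluing, it holds iff there is $p\in\mathrm{Pat}(B)$ with $\mathrm{Fill}(B,u,p)$ for all neighbours $u$ of $B$, and with $p$ marked or $\mathrm{Fill}^*(B,u,p)$ for some neighbour $u$. This is decidable by Step 4.

**Step 6: the digraph $\mathcal A$.** *Purpose: to encode periodic configurations by closed walks.* The vertices of $\mathcal A$ are the $G$-orbits $[v,v',p,p']$ with $v,v'$ adjacent and $p\in\mathrm{Pat}(v)$, $p'\in\mathrm{Pat}(v')$ compatible. The arrows are the $G$-orbits $[v_0,v_1,v_2,p_0,p_1,p_2]$, where $v_0,v_1,v_2$ is a path with $v_0\neq v_2$, consecutive patterns are compatible, and $\mathrm{Fill}(v_1,u,p_1)$ holds for all neighbours $u\ne v_0,v_2$ of $v_1$. Such an arrow goes from $[v_0,v_1,p_0,p_1]$ to $[v_1,v_2,p_1,p_2]$. Its weight is $\tau(v_2)-\tau(v_1)$, which is $G$-invariant by (2). It is *marked* if $p_1$ is marked, or if $\mathrm{Fill}^*(v_1,u,p_1)$ holds for some neighbour $u\neq v_0,v_2$ of $v_1$. By Steps 3 and 4, $\mathcal A$ is finite and computable.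

*Example.* For (1) on $\mathbb Z/2*\mathbb Z$, consider $B,\ tB,\ hB,\ htB$. Here $hB=tat^{-1}B$ is a neighbour of $tB$, different from $B$ since $tat^{-1}\notin B$. And $htB=tat^{-1}(atB)$ differs from $tB=tat^{-1}(tB)$, since $t^{-1}at\notin B$. So this path is part of a line that $h$ translates by $2$. The configuration $y$ on $\langle h\rangle$ gives a closed walk of two arrows, with weights $\tau(hB)-\tau(tB)=-1$ and $\tau(htB)-\tau(hB)=1$.

**Step 7: claim.** *The periodic alternative of $(*)$ holds iff $\mathcal A$ has a closed walk of length $n\ge1$ and total weight $0$ through a marked arrow.*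

($\Leftarrow$) Lift the walk step by step, translating representatives so that they fit. We get a path $v_0,\dots,v_{n+1}$ with $v_{i-1}\neq v_{i+1}$ and patterns $p_0,\dots,p_{n+1}$, such that the $i$-th arrow is $[v_{i-1},v_i,v_{i+1},p_{i-1},p_i,p_{i+1}]$ for $1\le i\le n$. As the walk is closed, there is $h\in G$ with $h(v_0,v_1,p_0,p_1)=(v_n,v_{n+1},p_n,p_{n+1})$. The translates $h^k[v_0,v_n]$ form a line: there is no backtracking at $v_n=hv_0$, since $hv_1=v_{n+1}\ne v_{n-1}$. The element $h$ translates this line by $n\ge1$, so it has infinite order. By (2),
$$\pi(h)=\tau(hv_1)-\tau(v_1)=\tau(v_{n+1})-\tau(v_1)=\sum_{i=1}^n\bigl(\tau(v_{i+1})-\tau(v_i)\bigr)=0 .$$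
Put the pattern $h^kp_i$ at $h^kv_i$, for $0\le i\le n$. This is consistent since $hp_0=p_n$, and the patterns are compatible along the line. For $1\le i\le n$ fill all branches at $v_i$ off the line with finitely many non-null patterns. This is possible by the $\mathrm{Fill}$ conditions of the arrows, and if a marked arrow is marked through $\mathrm{Fill}^*$, we use a marked filling there. Transport these fillings by all $h^k$. This is consistent, because $\langle h\rangle$ acts freely on the vertices of the line, with representatives $v_1,\dots,v_n$. The result is a $T$-family with $p_{hu}=hp_u$, with a marked member, whose non-null members lie in finitely many $\langle h\rangle$-orbits of vertices. Let $y$ be the configuration of Step 2. It is marked. It satisfies $y(hg)=p_{hgB}(hg)=(hp_{gB})(hg)=y(g)$, so $hy=y$. If $y(g)\ne0$, then $p_{gB}$ is non-null, so $gB$ lies in finitely many $\langle h\rangle$-orbits of cosets. Cosets of $B$ are finite, so $\operatorname{supp}y$ is a finite union of sets $\langle h\rangle u$.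

($\Rightarrow$) Let $y,h$ be as in the second alternative. Then $h$ is hyperbolic, with axis $(v_i)_{i\in\mathbb Z}$ and $hv_i=v_{i+n}$, $n\ge1$. Let $p_u=y|_{X_u}$; as $hy=y$, we have $p_{hu}=hp_u$. If $p_u$ is non-null, then $u$ is within $\ell$ of $gB$ for some $g\in\operatorname{supp}y$. As $\operatorname{supp}y$ consists of finitely many $\langle h\rangle$-orbits and balls are finite, the non-null $p_u$ lie in finitely many $\langle h\rangle$-orbits of $u$. Since $h$ preserves the axis, they are at bounded distance from it. In a branch at $v_i$ off the axis, the distance to the axis is the distance to $v_i$, so by local finiteness each branch contains only finitely many non-null $p_u$. Hence the required $\mathrm{Fill}$ conditions hold, and $[v_{i-1},v_i,v_{i+1},p_{v_{i-1}},p_{v_i},p_{v_{i+1}}]$, $1\le i\le n$, are consecutive arrows. The walk is closed, because $h$ carries $(v_0,v_1,p_{v_0},p_{v_1})$ to $(v_n,v_{n+1},p_{v_n},p_{v_{n+1}})$. Its weight is $\tau(v_{n+1})-\tau(v_1)=\pi(h)=0$. Some $p_u$ is marked, and $u$ equals some $v_i$ or lies in a branch at some $v_i$. After translation by a power of $h$ we have $1\le i\le n$, and then the $i$-th arrow is marked.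

**Step 8: deciding the condition of Step 7.** *Purpose: to replace the infinitely many closed walks by simple cycles.* We claim that a marked arrow $\varepsilon$ lies on a closed walk of weight $0$ iff either $\varepsilon$ lies on a simple cycle of weight $0$, or $\varepsilon$ lies in a strongly connected component that has simple cycles of weights $a>0$ and $-b<0$.

*Only if.* Decompose the closed walk into simple cycles, all in one component. If all have weight $0$, the one containing $\varepsilon$ is as required. Otherwise both signs occur, as the sum is $0$.

*If.* The first case is clear. In the second, choose in the component a closed walk $\kappa$ through $\varepsilon$ that meets both cycles, and let $c$ be its weight. Traverse $\kappa$ $ab$ times. If $c\ge0$, insert $ac$ copies of the negative cycle; the total is $abc-b\cdot ac=0$. If $c<0$, insert $b|c|$ copies of the positive cycle; the total is $abc+a\cdot b|c|=0$.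

Simple cycles and strongly connected components of a finite digraph can be listed, so the condition is decidable. Together with Step 5 this proves Lemma 6. $\square$

## The group $G$ and its four algorithms

**The tower.** Let $G_0=\mathbb Z/2*\mathbb Z=\langle a\rangle*\langle t\rangle\in\mathcal H$, with base $B^{(0)}=\langle a\rangle$ and $P=Q=1$. Let $S_0=\{a,t\}$ be the reference generating set for $G_0$ and its quotients. Let $\mathcal I_0,\mathcal I_1,\dots$ be a computable enumeration of all instances up to renaming of $C'$, with lists $L_k$ of words over $S_0\cup S_0^{-1}$. Put $E_0=\emptyset$.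

**Stage $k$.** We have $G_k\in\mathcal H$, given by explicit finite data with base $B^{(k)}$, the images of $a$ and $t$, the map $\pi_k\colon G_k\to\mathbb Z$, and a finite set $E_k\subset G_k$. Let $E_k'$ be $E_k$ together with all elements represented by words of length $\le k$, the values of the words in $L_k$, and $k$ distinct elements of $\ker\pi_k$. The latter exist by Lemma 2 and are found by search.

* If $\mathcal I_k$ is an instance for $G_k$ and $(*)$ holds, which is decided by Lemma 6, search for $(n,\rho)$ with $\rho(A_n^-)\ne\rho(A_n)$, with $q$ injective on $E_k'$, and for a marked ouroboros of $\mathcal I_k$ in $G'$. The search terminates by Lemma 5, applied with $E=E_k'$. Let $G_{k+1}=G'$ and $q_k=q$. Let $Z$ be the support of the ouroboros found, and $E_{k+1}=q_k(E_k')\cup Z(S\cup\{1\})$. Record "yes".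
* Otherwise, search for $\rho$ with $\rho(A_1^-)\ne\rho(A_1)$ and $q$ (for $n=1$) injective on $E_k'$; it exists by Lemma 2 and LERF. Let $G_{k+1}=G'$, $q_k=q$ and $E_{k+1}=q_k(E_k')$. Record "no".

All this is effective. Every finite group embeds in some $\mathrm{Sym}(m)$, and homomorphisms $G_k\to\mathrm{Sym}(m)$ are enumerated by checking the finitely many relations on the images of $B^{(k)}\cup\{t\}$. The condition $\rho(A_n^-)\ne\rho(A_n)$ is a computation in a finite group. Injectivity on finite sets is checked with the word problem of $G'$. The search over $(n,\rho)$ is dovetailed with an enumeration of the finite coloured cyclic step sequences in $G'$, each of which is tested with the word problem of $G'$.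

**The limit.** Let $G=\varinjlim G_k$, generated by $a,t$. By Construction 3(4), $\pi_k=\pi_{k+1}\circ q_k$, so the $\pi_k$ induce a surjection $\pi_\infty\colon G\to\mathbb Z$. Let $K=\ker\pi_\infty$. Since $q_k$ is injective on $E_k'$ and $q_k(E_k')\subseteq E_{k+1}\subseteq E_{k+1}'$ for all $k$, distinct elements of $E_k'$ are never identified later. So $G_k\to G$ is injective on $E_k'$.

**The word problem of $G$ is decidable.** A word of length $\le k$ is trivial in $G$ iff it is trivial in $G_k$, because its value and $1$ lie in $E_k'$. Run the construction up to $G_k$ and decide there.

**$K$ is infinite.** For every $k$ it contains the images of $k$ elements of $\ker\pi_k\cap E_k'$, and these images are distinct.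

**$K$ is locally finite.** Let $M_k=\langle t^iB^{(0)}t^{-i}:0\le i\le k\rangle\le G_0$. We show by induction that the image of $M_k$ in $G_k$ lies in $B^{(k)}$. This is clear for $k=0$. Suppose it holds for $k$. Since $M_{k+1}=\langle M_k,tM_kt^{-1}\rangle$, the image of $M_{k+1}$ in $G_k$ lies in $\langle B^{(k)},tB^{(k)}t^{-1}\rangle\le A_n$, for the $n\ge1$ used at stage $k$. And $q_k(A_n)=B^{(k+1)}$ by Construction 3(2). So every $M_k$ has finite image in $G$. Now $\pi_0$ is the composition of $G_0\to G$ with $\pi_\infty$, so $K$ is the image of $\ker\pi_0=\langle t^iB^{(0)}t^{-i}:i\in\mathbb Z\rangle$. Hence every finite subset of $K$ lies in the image of some $t^{-k}M_{2k}t^k$, which is finite.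

**$G$ is not virtually free.** Let $F\le G$ be free of finite index. Then $F\cap K$ is torsion-free, because $F$ is free, and each of its elements has finite order, because $K$ is locally finite. So $F\cap K=1$, and $K$ injects into the finite set $G/F$. This contradicts that $K$ is infinite.

**The record is correct.** Let $\mathcal I_k$ be an instance for $G$. Its words are pairwise distinct in $G$, hence in $G_k$ and $G_{k+1}$, so it is an instance for these groups.

* If "yes" is recorded, $G_{k+1}$ has a marked ouroboros with support $Z$, and $G_{k+1}\to G$ is injective on $Z(S\cup\{1\})\subseteq E_{k+1}$. So the image of the ouroboros in $G$ is an injective cycle. If the images of $gs$ and $g'$ agree, with $g,g'\in Z$ and $s\in S$, then $gs=g'$, so there are no new adjacencies. The image is a marked ouroboros in $G$.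
* If "no" is recorded, then $(*)$ fails for $G_k$ and $\mathcal I_k$. The map $\pi_k$ factors through $G_k\to G$. By Lemma 4 with $H=G$, there is no marked ouroboros for $\mathcal I_k$ in $G$.

**The algorithm.** Given words for $S$, a tileset and one of the four problem types: remove repeated words, using the word problem of $G$; reduce to a directed strong instance by Steps 2 and 3 of the reduction; put $C_1=C$; find its index $k$ in the enumeration; run the construction through stage $k$; output the record. This is a single algorithm for all inputs, and it nowhere uses that $S$ generates $G$. This proves Theorem 1, and the answer to both (a) and (b) is yes. $\blacksquare$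

## Prescribing a finite part of the group

Two notions occur in the strengthening. A group is *elementary amenable* if it belongs to the smallest class that contains the finite and the abelian groups and is closed under subgroups, quotients, extensions and directed unions. For example, a locally finite group is a directed union of finite groups, so a locally finite-by-$\mathbb Z$ group is elementary amenable. In the *space of marked groups*, groups $G^{(r)}$ with generating tuples of a fixed length converge to $G_0$ if every word is, for all large $r$, trivial in $G^{(r)}$ iff it is trivial in $G_0$. For example, $\mathbb Z/r$ with generator $1$ converges to $\mathbb Z$ with generator $1$.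

**Theorem 2.** Let $G_0=\langle B,t\mid tpt^{-1}=\varphi(p),\ p\in P\rangle$ be any HNN extension of a finite group $B$ with $P\neq B$, let $E_0\subset G_0$ be finite, and let $\alpha\colon G_0\to\Phi$ be a homomorphism to a finite group. Then $G_0$ has a quotient $G$ such that

1. $G_0\to G$ is injective on $E_0$, and $\alpha$ factors through $G$;
2. $G$ has decidable word problem and is (infinite locally finite)-by-$\mathbb Z$; in particular $G$ is elementary amenable, not virtually free, and not finitely presented;
3. all four ouroboros problems for $G$ are decidable, also in the seeded form (the ouroboros must use a colour from a prescribed subset $C_1\subseteq C$), and for arbitrary finite $S\subseteq G$, generating or not.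

Consequently there are infinitely many pairwise non-isomorphic such groups. Moreover every such $G_0$ is a limit, in the space of marked groups, of groups as in 2 and 3.

*Proof.* **Step 1: run the tower over $\alpha$.** *Purpose: to keep $\alpha$ alive in all quotients.* Run the construction of the previous section from this $G_0$ and $E_0$, with reference generators $B\cup\{t\}$. Put $\alpha_0=\alpha$ and carry along homomorphisms $\alpha_k\colon G_k\to\Phi$. In each search require in addition
$$\ker\rho\subseteq\ker\alpha_k .\tag{5}$$
This is checkable: it holds iff the subgroup generated by the pairs $(\rho(g),\alpha_k(g))$, $g$ running over the generators, meets $1\times\Phi$ trivially. It is achievable: replace $\rho$ by $(\rho,\alpha_k)$. If $\rho(f)\notin\rho(M)$, then also $(\rho,\alpha_k)(f)\notin(\rho,\alpha_k)(M)$. The conditions imposed on $\rho$ in Lemma 5 and in the "no" case are all of this form, including $\rho(A_n^-)\ne\rho(A_n)$ and injectivity on finite sets. They are therefore kept, and they are what the proof of Lemma 5 uses. So all searches still terminate. By Construction 3(3), $\ker q\subseteq\ker\rho\subseteq\ker\alpha_k$, so $\alpha_k$ induces $\alpha_{k+1}$ on $G_{k+1}$.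 In the limit, $\alpha$ factors through $G$.

**Step 2: properties 1, 2 and 3.** *Purpose: to collect what the earlier proofs give.* The map $G_0\to G$ is injective on $E_0\subseteq E_0'$. The proofs that the word problem is decidable, that $K$ is infinite and locally finite, that $G$ is not virtually free, and that the record is correct apply word for word. Since $G/K\cong\mathbb Z$, the group $G$ is elementary amenable. The record answers the directed strong problem for an arbitrary $C_1$. The reductions carry seeds: when $C$ is enlarged to $C\times S$, replace $C_1$ by $C_1\times S$; the reduction from directed weak to directed strong keeps $C_1$; and removing repeated words is applied to $C_1$ as well. Generation by $S$ is nowhere used.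

If $G$ were finitely presented, the kernel of $G_0\to G$ would be the normal closure of a finite set, since $G_0$ is finitely generated. Each element of that set becomes trivial in some $G_k$, so all of them do for one $k$. Then $G=G_k$, which is virtually free, a contradiction.

**Step 3: infinitely many isomorphism types.** *Purpose: to tell the groups apart by their abelianizations.* Take $G_0=\mathbb Z/m*\mathbb Z=\langle a\rangle*\langle t\rangle$ with $m\ge2$, and $\alpha\colon G_0\to\mathbb Z/m$ with $\alpha(a)=1$, $\alpha(t)=0$. The group $G^{\mathrm{ab}}$ is a quotient of $G_0^{\mathrm{ab}}=\mathbb Z/m\times\mathbb Z$. The pair $(\alpha,\pi)\colon G_0\to\mathbb Z/m\times\mathbb Z$ factors through $G$, hence through $G^{\mathrm{ab}}$. So the composition $G_0^{\mathrm{ab}}\to G^{\mathrm{ab}}\to\mathbb Z/m\times\mathbb Z$ is the identity of $\mathbb Z/m\times\mathbb Z$. The first map is onto, and it is injective because the composition is. So $G^{\mathrm{ab}}\cong\mathbb Z/m\times\mathbb Z$, and different $m$ give non-isomorphic groups.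

**Step 4: $G_0$ as a limit.** *Purpose: to prove the last statement.* Let $E_0$ be the ball of radius $r$ of $G_0$ with respect to $B\cup\{t\}$. In the resulting quotient, a word of length at most $r$ is trivial iff it is trivial in $G_0$, since its value and $1$ lie in $E_0$. Letting $r\to\infty$, these quotients converge to $G_0$. $\square$
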